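# Lipschitz maps of non-zero degree between spaces of equal volume

## 1. The rigidity theorem without a condition on porous sets

**Theorem A.** Let $n\ge 1$, let $M$ be a closed, oriented, connected Riemannian $n$-manifold and $X$ a metric space homeomorphic to a closed, oriented, connected $n$-manifold, with $\mathcal H^n(X)=\mathcal H^n(M)$. Then every $1$-Lipschitz map $f:X\to M$ of non-zero degree is an isometric homeomorphism.

Let us unpack this. The symbol $\mathcal H^n$ is Hausdorff $n$-measure, normalised so that $\mathcal H^n=\mathcal L^n$ (Lebesgue measure) on $\mathbb R^n$. Explicitly, with $\omega_n$ the volume of the Euclidean unit ball, $\mathcal H^n(A)$ is the limit as $\delta\to0$ of the infimum of $\omega_n\sum_j(\operatorname{diam}C_j/2)^n$ over countable covers of $A$ by sets of diameter at most $\delta$. A Riemannian manifold carries its Riemannian distance, and then $\mathcal H^n$ is the Riemannian volume. We use constantly that an $L$-Lipschitz map multiplies $\mathcal H^n$ by at most $L^n$. All manifolds are connected.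

In plain words: a map that does not increase distances cannot increase volume. If it wraps $X$ around $M$ in the topological sense of non-zero degree, and $X$ has no volume to spare, is it forced to preserve every distance? The point is that $X$ is only a *topological* manifold with some metric. Nothing is assumed about tangent spaces, curves of finite length, or the size of balls in $X$.

The question comes from Denis Marti, "The Lipschitz-volume rigidity problem for metric manifolds", arXiv:2501.05974 (2025). The result we start from is Theorem A for $n\ge3$ (with $X$ homeomorphic to a smooth manifold) under one more hypothesis: porous sets in $X$ have measure zero. For $n=2$ the analogous statement is known without that hypothesis. The paper says: "We do not know whether the condition on porous sets in $X$ is really necessary." Theorem A says that it is not.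

**Definition (porous set).** A Borel set $A\subset X$ is porous if for each $x\in A$ there are $\epsilon>0$ and a sequence $x_k\to x$, $x_k\ne x$, with $d(x_k,A)\ge\epsilon\,d(x_k,x)$ for every $k$.

In $\mathbb R^n$ the hyperplane $\{x_n=0\}$ is porous: take $x_k=x+e_n/k$ and $\epsilon=1$. In $\mathbb R^n$ every porous set is null, because the open ball of radius $\epsilon\,d(x_k,x)$ about $x_k$ misses $A$ and fills the fraction $(\epsilon/(1+\epsilon))^n$ of the ball of radius $(1+\epsilon)d(x_k,x)$ about $x$. So no point of $A$ is a Lebesgue density point of $A$. In a general metric space this fails. Let $A=[0,1]\times\{0\}$ and $X=A\cup\{(j2^{-k},2^{-k}):k\ge1,\ 0\le j\le2^k\}\subset\mathbb R^2$, a compact space. Given $x\in A$, choose $x_k=(j2^{-k},2^{-k})$ with first coordinate within $2^{-k}$ of that of $x$. Then $d(x_k,A)=2^{-k}$ and $d(x_k,x)\le\sqrt2\cdot2^{-k}$, so $A$ is porous with $\epsilon=1/\sqrt2$, while $\mathcal H^1(A)=1$. Porosity will not occur again in these notes.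

## 2. Essential maps, compact spaces and Finsler targets

The degree enters only through the following property.

**Definition (essential map).** A continuous map $f:X\to M$ is essential if every continuous map homotopic to $f$ is surjective.

The identity of a closed connected manifold is essential, since every map homotopic to it has mod $2$ degree $1$, and a map of non-zero mod $2$ degree is surjective. (If $h$ misses $p$, then $h_*$ on $H_n(\,\cdot\,;\mathbb Z/2)$ factors through $H_n(M\setminus\{p\};\mathbb Z/2)$, which is $0$ because $M\setminus\{p\}$ is a connected non-compact $n$-manifold.) The map $e^{i\theta}\mapsto e^{i\pi\sin\theta}$ of the circle is surjective but not essential: $e^{i\tau\pi\sin\theta}$, $\tau\in[0,1]$, deforms it to a constant.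

With this notion the manifold structure of $X$ can be dropped.

**Theorem B.** Let $M$ be a closed connected Riemannian $n$-manifold, $n\ge1$ (orientable or not), $X$ a compact metric space and $f:X\to M$ a $1$-Lipschitz map. The following are equivalent:

1. $f$ is essential and $\mathcal H^n(X)\le\mathcal H^n(M)$.
2. There is a distance-preserving $G:M\to X$ with $f\circ G=\mathrm{id}_M$ and $\mathcal H^n(X\setminus G(M))=0$.

In that case $G$ is the only continuous map with $f\circ G=\mathrm{id}_M$, $G(M)$ is the support of $\mathcal H^n$ on $X$, and $f$ is an isometric homeomorphism if and only if every non-empty open subset of $X$ has positive $\mathcal H^n$-measure.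

**Theorem C.** Theorems A and B remain true if $M$ is a closed connected smooth manifold with a continuous reversible Finsler metric (a continuous $\mathbf F:TM\to[0,\infty)$ that is a norm on each fibre).

In Theorem C the distance on $M$ is the infimum of $\mathbf F$-lengths of piecewise $C^1$ curves. An example is the torus $\mathbb R^2/\mathbb Z^2$ with $\mathbf F(\xi)=\max(|\xi_1|,|\xi_2|)$.

Almost all the work is in one statement, whose proof occupies Sections 4 to 9.

**Proposition 1.** Let $M$ be a closed connected Riemannian $n$-manifold, $n\ge1$, $X$ a compact metric space with $\mathcal H^n(X)\le\mathcal H^n(M)$, and $f:X\to M$ $1$-Lipschitz and essential. Then there is a distance-preserving $G:M\to X$ with $f\circ G=\mathrm{id}_M$ and $\mathcal H^n(X\setminus G(M))=0$.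

We use these textbook facts: images of Borel sets under continuous maps between compact metric spaces are analytic, hence $\mathcal H^n$-measurable; the area formula; the Brunn–Minkowski inequality; invariance of domain; and two facts from Federer's *Geometric Measure Theory*, recalled where they are needed.

## 3. Circles and smooth maps by hand

**The circle.** Let $n=1$. Then $M$ is a circle of some length $L$ with arc-length distance, $X$ is homeomorphic to a circle, and $\mathcal H^1(X)=L$. Let $f:X\to M$ be $1$-Lipschitz and surjective. For Borel $A\subset X$,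
$$L\le\mathcal H^1(f(A))+\mathcal H^1(f(X\setminus A))\le\mathcal H^1(A)+\mathcal H^1(X\setminus A)=L,$$
so $\mathcal H^1(f(A))=\mathcal H^1(A)$.

Let $x\ne x'$ in $X$, let $\alpha,\beta$ be the two closed arcs of $X$ between them, and put $a=\mathcal H^1(\alpha)$, $b=\mathcal H^1(\beta)$; then $a+b=L$. A connected set $\gamma\ni x,x'$ has $\mathcal H^1(\gamma)\ge d(x,x')$, because the $1$-Lipschitz function $d(x,\cdot)$ maps it onto a set containing $[0,d(x,x')]$. So
$$0<d(x,x')\le\min(a,b).$$
The sets $f(\alpha)$, $f(\beta)$ are compact, connected, of lengths $a,b\in(0,L)$, and they cover $M$. So both are closed arcs. The complement of $f(\alpha)$ is an open arc of length $b$ contained in $f(\beta)$, hence $f(\beta)$ is its closure and $f(\alpha)\cap f(\beta)$ consists of two end points $p\ne p'$. Both $f(x)$ and $f(x')$ lie in $\{p,p'\}$. Suppose they are equal, say both $p$. Choose $z\in\alpha$ with $f(z)=p'$. It cuts $\alpha$ into two arcs, and the image of each is a connected subset of the arc $f(\alpha)$ containing both of its ends, hence all of $f(\alpha)$. Then $a=\mathcal H^1(\alpha)\ge2a$, which is impossible.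 So $\{f(x),f(x')\}=\{p,p'\}$, and $d(f(x),f(x'))=\min(a,b)\ge d(x,x')$. With the Lipschitz condition we get equality, and $f$ is an isometric homeomorphism.

The argument rests on one inequality: a connected set joining two points has $\mathcal H^1$-measure at least their distance. For $n\ge2$ a curve of finite length is $\mathcal H^n$-null, so volume says nothing about a single curve, and this proof stops.

**A smooth map.** Let $X$ be a closed oriented Riemannian manifold and $f$ of class $C^1$. The singular values of $df$ are at most $1$, and
$$\mathrm{vol}(M)\le|\deg f|\,\mathrm{vol}(M)=\Big|\int_Xf^*d\mathrm{vol}_M\Big|\le\int_X|\det df|\,d\mathrm{vol}\le\mathrm{vol}(X)=\mathrm{vol}(M).$$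
So $|\det df|=1$ everywhere, all singular values are $1$, and $df$ is isometric. Then $f$ is a local homeomorphism from a compact space to a connected one, hence a finite covering. It has $\mathrm{vol}(X)/\mathrm{vol}(M)=1$ sheet, and $f$ and $f^{-1}$ preserve lengths of curves, hence distances. For a general $X$ there is no $df$. This suggests working on the side of $M$, where calculus is available, with the inverse of $f$.

## 4. The inverse map exists almost everywhere

From here to the end of Section 9, $M$, $X$, $f$ are as in Proposition 1.

**Step 1.** *This step shows that $f$ preserves measure and has an inverse $g$ defined and continuous on a set of full measure.*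

Since $f$ is essential, it is surjective. For Borel $A\subset X$,
$$\mathcal H^n(M)\le\mathcal H^n(f(A))+\mathcal H^n(f(X\setminus A))\le\mathcal H^n(A)+\mathcal H^n(X\setminus A)=\mathcal H^n(X)\le\mathcal H^n(M)<\infty.$$
All these are equalities, so $\mathcal H^n(X)=\mathcal H^n(M)$ and
$$\mathcal H^n(f(A))=\mathcal H^n(A)\quad\text{for all Borel }A\subset X.\tag{1}$$
In particular preimages of null sets are null: enclose the null set in a Borel null set $Z$; then $\mathcal H^n(f^{-1}(Z))=\mathcal H^n(f(f^{-1}(Z)))=\mathcal H^n(Z)=0$.

For $k\in\mathbb N$ let $\mathcal Q_k$ be a finite Borel partition of $X$ into sets of diameter $<1/k$, and let $N_k=\sum_{A\in\mathcal Q_k}1_{f(A)}$. This is measurable, since the sets $f(A)$ are analytic. By surjectivity $N_k\ge1$, and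
$$\int_MN_k\,d\mathcal H^n=\sum_{A\in\mathcal Q_k}\mathcal H^n(f(A))\le\mathcal H^n(X)=\mathcal H^n(M).$$
So $N_k=1$ a.e.: for a.e. $y$ the fibre $f^{-1}(y)$ lies in one element of $\mathcal Q_k$ and has diameter $<1/k$. Taking all $k$ together,
$$Y:=\{y\in M:\ f^{-1}(y)\text{ is a single point}\}$$
has full measure. It is Borel: its complement is the union over $k$ of the images, under $(x,x')\mapsto f(x)$, of the compact sets $\{(x,x'):d(x,x')\ge1/k,\ f(x)=f(x')\}$. Let $g:Y\to X$ be given by $\{g(y)\}=f^{-1}(y)$. It is continuous: if $y_k\to y$ in $Y$, any limit point $x$ of $g(y_k)$ satisfies $f(x)=y$, so $x=g(y)$, and $X$ is compact.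

**What remains.** It suffices to prove that $g$ is $1$-Lipschitz on $Y$. We test $g$ against distance functions. Fix $x_0\in X$ and put
$$u=d(x_0,\cdot):X\to[0,R],\quad R=\operatorname{diam}X>0,\qquad v=u\circ g:Y\to[0,R],\qquad F=(f,u):X\to M\times[0,R].$$
($R>0$ since $X$ maps onto $M$, which has more than one point.) The function $v$ is continuous on $Y$, and $F$ is Lipschitz. If $v$ is $1$-Lipschitz for *every* $x_0$, then the choice $x_0=g(y')$ gives $d(g(y),g(y'))=|v(y)-v(y')|\le d(y,y')$. Note that $F(X)$ contains the graph of $v$ and differs from it only over the null set $M\setminus Y$.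

## 5. What volume comparison cannot see

The natural first attempt is local. Suppose $v$ were differentiable near $y_0$ with $|dv(y_0)|>1$. For $y,y'$ near $y_0$ the distance between $g(y)$ and $g(y')$ is at least both $d(y,y')$ and $|v(y)-v(y')|$. So near $g(y_0)$ the space $X$ is at least as large as $\mathbb R^n$ with the norm $\max(|\xi|,|dv(\xi)|)$. The unit ball of this norm is smaller than the Euclidean one, so a set in $X$ has more volume than its image, against (1). Hence $|dv|\le1$; integrate and $v$ is $1$-Lipschitz. This is sound as far as the inequality $|dv|\le1$ goes, and will become Step 4. It stops at two exact places.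

**The derivative may not exist.** All we know so far about $v$ is that it is continuous on the full-measure set $Y$ and that its graph lies in the set $F(X)$ of finite $\mathcal H^n$-measure. Finite measure alone is not enough. Call a set $E\subset\mathbb R^{n+1}$ *purely $n$-unrectifiable* if $\mathcal H^n(E\cap h(\mathbb R^n))=0$ for every Lipschitz $h:\mathbb R^n\to\mathbb R^{n+1}$.

Here is an example with $n=1$. Let $C=\{\sum_{i\ge1}3\epsilon_i4^{-i}:\epsilon_i\in\{0,1\}\}$ and $E=C\times C$. At stage $k$ the set $C$ is covered by $2^k$ intervals of length $4^{-k}$, so $\mathcal L^1(C)=0$, and $E$ by $4^k$ squares of diameter $\sqrt2\,4^{-k}$, so $\mathcal H^1(E)<\infty$. If $h=(h_1,h_2):\mathbb R\to\mathbb R^2$ is Lipschitz, then $h_i'=0$ a.e. on $h_i^{-1}(C)$, because $\int_{h_i^{-1}(C)}|h_i'|=\int_C\#h_i^{-1}(s)\,ds=0$ by the area formula. So $h'=0$ a.e. on $h^{-1}(E)$, and $\mathcal H^1(E\cap h(\mathbb R))\le\int_{h^{-1}(E)}|h'|=0$. Thus $E$ is purely $1$-unrectifiable. Yet the linear function $(x,y)\mapsto x+2y$ maps $E$ onto $[0,3]$, since it takes the values $3\sum_i(\epsilon_i+2\delta_i)4^{-i}$ and $\epsilon_i+2\delta_i$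 runs through the digits $0,1,2,3$. Up to the countably many points with two base-$4$ expansions, $E'=\{(x+2y,y):(x,y)\in E\}$ is therefore the graph of a function over $[0,3]$. This function agrees with a $C^1$ function on no set of positive measure, since otherwise $E'$ would meet the graph of a Lipschitz function in positive $\mathcal H^1$-measure, whereas a linear isomorphism preserves pure unrectifiability.

**The derivative may miss a jump.** Let $M=\mathbb R/2\pi\mathbb Z$, and let $X$ be the disjoint union of the closed half circles $[0,\pi]$ and $[\pi,2\pi]$, each with the metric of the circle, points of different halves being at distance $\pi$. The obvious map $f:X\to M$ is $1$-Lipschitz, surjective and measure preserving. With $x_0=\pi/2$ in the first half, $v(\theta)=|\theta-\pi/2|$ on $(0,\pi)$ and $v=\pi$ on $(\pi,2\pi)$. So $|v'|\le1$ a.e., but $v$ jumps from $\pi/2$ to $\pi$ at $\theta=\pi$. Of course this $f$ is surjective without being essential: contract each half to a point. Any proof has to use more than surjectivity at this place.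

**How to use essentiality.** The way past both points is to apply surjectivity not to $f$ but to maps obtained from $f$ by moving $f(x)$ *by an amount depending on $u(x)$*. Such maps are homotopic to $f$.

To see unrectifiability, move $f(x)$ in a chart by $u(x)W$ with a small vector $W$. In the chart the new map is a projection of $F(X)$ along the tilted direction $(-W,1)$. A purely unrectifiable piece has null projection in almost every direction. So if a part of $X$ of positive measure lay over such a piece, an arbitrarily small tilt would make its image null, while the new map is still almost $1$-Lipschitz. Then it could not be surjective.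

To see a jump, move $f(x)$ along the flow of a vector field for the time $t\,u(x)$. In the half-circle example with the field $\partial_\theta$ and small $t>0$, the two halves have images $[t\pi/2,\ \pi+t\pi/2]$ and $[\pi+t\pi,\ 2\pi+t\pi]$: at $\theta=\pi$ a gap of length $t\pi/2$ opens, the size of the jump times $t$. With $V=\varphi\,\partial_\theta$ and $\varphi$ supported near $\pi$, the defect appears as $\int(v\varphi'+v'\varphi)\,d\theta=\varphi(\pi)(\tfrac\pi2-\pi)\neq0$ when $\varphi(\pi)\ne0$. Surjectivity for all small $t$ of both signs will force this integral to vanish, which says that $v'$ is the weak derivative of $v$.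

## 6. Almost isometric charts

We record the charts used below, with a general norm so that Section 12 can use them too.

**Lemma 2.** Let $M$ be a closed manifold with a Riemannian metric, or a continuous reversible Finsler metric, with norm $\mathbf F$ on tangent vectors and induced distance $d$. Let $p\in M$, $\eta\in(0,1)$, and let $N$ be a norm on $\mathbb R^n$ such that $(\mathbb R^n,N)$ is linearly isometric to $(T_pM,\mathbf F)$ (Euclidean in the Riemannian case). There is a smooth chart $\chi$ from a neighbourhood $O$ of $p$ onto an open $N$-ball centred at $\chi(p)=0$, with $d\chi_p$ an isometry $(T_pM,\mathbf F)\to(\mathbb R^n,N)$, such that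

* (a) in the chart, $(1+\eta)^{-1}N\le\mathbf F\le(1+\eta)N$ on tangent vectors at points of $O$;
* (b) $(1+\eta)^{-1}N(\chi(y)-\chi(y'))\le d(y,y')\le(1+\eta)N(\chi(y)-\chi(y'))$ for $y,y'\in O$.

The radius of the ball may be taken arbitrarily small.

*Proof.* Take any chart with $\chi(p)=0$ and compose it with a linear map so that $d\chi_p$ is an isometry. At $p$ we have $\mathbf F=N$. Since $\mathbf F$ is continuous and $\{N=1\}$ is compact, (a) holds on $\{N\circ\chi<4r\}$ for all small $r$. Let $O=\{N\circ\chi<r\}$ and $y,y'\in O$. The straight segment in the chart stays in $O$ by convexity and has $\mathbf F$-length at most $(1+\eta)N(\chi(y)-\chi(y'))$; this is the upper bound. For the lower bound consider a curve from $y$ to $y'$. If it stays in $\{N\circ\chi<4r\}$, its length is at least $(1+\eta)^{-1}N(\chi(y)-\chi(y'))$. If it leaves this set, it runs from $\{N\circ\chi<r\}$ to the level $4r$, so its length is at least $(1+\eta)^{-1}3r$, which is larger than $(1+\eta)^{-1}N(\chi(y)-\chi(y'))$ because $N(\chi(y)-\chi(y'))<2r$. $\square$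

## 7. Tilted projections make the graph rectifiable

**Step 2.** *This step shows that the part of $X$ lying over the purely unrectifiable part of $F(X)$ is null.*

Let $\psi:U\to\mathbb R^n$ be a chart of $M$, $B\subset U$ open with compact closure $\bar B\subset U$, and $\varphi\in C_c^\infty(U)$ with $0\le\varphi\le1$ and $\varphi=1$ on $\bar B$. Put
$$E:=(\psi\times\mathrm{id})\big(F(X)\cap(\bar B\times\mathbb R)\big)\subset\mathbb R^{n+1}.$$
This set is compact, and $\mathcal H^n(E)<\infty$, since $F$ is Lipschitz and $\psi$ is Lipschitz on the compact set $\bar B$.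

We split $E$. Consider all countable unions $\mathcal R$ of Lipschitz images of $\mathbb R^n$ in $\mathbb R^{n+1}$. They are $\sigma$-compact, and a countable union of such sets is again one. So the finite number $\sup_{\mathcal R}\mathcal H^n(E\cap\mathcal R)$ is attained by some $\mathcal R^*$, namely the union of a maximizing sequence. Put $E_r=E\cap\mathcal R^*$, $E_u=E\setminus\mathcal R^*$; both are Borel. If some Lipschitz $h$ had $\mathcal H^n(E_u\cap h(\mathbb R^n))>0$, then $\mathcal R^*\cup h(\mathbb R^n)$ would beat the supremum. So $E_u$ is purely $n$-unrectifiable. Let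
$$S=\{x\in X:\ f(x)\in\bar B,\ (\psi(f(x)),u(x))\in E_u\},$$
a Borel set.

**Claim.** $\mathcal H^n(S)=0$.

*The perturbed maps.* For $W\in\mathbb R^n$ with $|W|\le\delta$ define $P_W:M\times[0,R]\to M$ by
$$P_W(y,s)=\psi^{-1}\big(\psi(y)+s\varphi(y)W\big)\ \ (y\in U),\qquad P_W(y,s)=y\ \ (y\notin U).$$
The compact set $\psi(\operatorname{spt}\varphi)$ has positive distance from the complement of the open set $\psi(U)$, and $|s\varphi W|\le R\delta$. So for small $\delta$ this is well defined and smooth in $(y,s,W)$, and $P_0(y,s)=y$.

The function $|d_yP_W(\xi)|^2$ of unit vectors $\xi\in T_yM$, $s\in[0,R]$ and $|W|\le\delta$ is smooth on a compact space and equals $1$ for $W=0$. So $|d_yP_W(\xi)|\le1+C|W|$ for a constant $C$. In the chart $\partial_sP_W=\varphi(y)W$, whose norm is at most $C|W|$ after enlarging $C$, since all points concerned lie in a compact part of $U$. Hence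
$$|dP_W(\xi,\sigma)|\le(1+C|W|)|\xi|+C|W||\sigma|.$$
Join $(y,s)$ to $(y',s')$ by a minimizing geodesic in $M$ and an affine segment in $[0,R]$, run simultaneously over $[0,1]$. Integrating,
$$d(P_W(y,s),P_W(y',s'))\le(1+C|W|)\,d(y,y')+C|W||s-s'|.$$
Since $f$ and $u$ are $1$-Lipschitz, $f_W:=P_W\circ F$ is $(1+2C|W|)$-Lipschitz. It is homotopic to $f$ through $f_{\tau W}$, $\tau\in[0,1]$, hence surjective.

*The image of $S$.* For $x\in S$ we have $\varphi(f(x))=1$, so
$$\psi(f_W(x))=L_W(\psi(f(x)),u(x))\in L_W(E_u),\qquad L_W(y,s):=y+sW.$$
The linear map $L_W:\mathbb R^{n+1}\to\mathbb R^n$ is onto with kernel $\ell_W=\mathrm{span}(-W,1)$. So it is the orthogonal projection onto $\ell_W^\perp$ followed by a linear isomorphism. The map $W\mapsto\ell_W^\perp$ is a diffeomorphism of $\mathbb R^n$ onto an open subset of the Grassmannian $G(n+1,n)$ of $n$-planes, and the $O(n+1)$-invariant measure there has a smooth positive density in charts. So null sets of planes correspond to $\mathcal L^n$-null sets of $W$.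

Now recall the Besicovitch–Federer theorem (Federer, *Geometric Measure Theory*, 3.3): a purely $n$-unrectifiable set of finite $\mathcal H^n$-measure in $\mathbb R^{n+1}$ has $\mathcal H^n$-null orthogonal projection onto almost every $n$-plane. (The set $C\times C$ of Section 5 shows that "almost" cannot be dropped.) It follows that $\mathcal L^n(L_W(E_u))=0$ for a.e. $W$.

*Conclusion.* For such $W$ with $|W|\le\delta$, the set $f_W(S)\subset\psi^{-1}(L_W(E_u)\cap\psi(U))$ is null, so
$$\mathcal H^n(M)=\mathcal H^n(f_W(X))\le\mathcal H^n(f_W(X\setminus S))\le(1+2C|W|)^n\big(\mathcal H^n(X)-\mathcal H^n(S)\big).$$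
Let such $W$ tend to $0$. As $\mathcal H^n(X)=\mathcal H^n(M)$, we get $\mathcal H^n(S)=0$. $\square$

**Step 3.** *This step cuts $v$ into countably many $C^1$ pieces.*

Let $q:\mathbb R^{n+1}\to\mathbb R^n$, $q(y,s)=y$. We claim that there are a Borel null set $Z\subset\mathbb R^n$ and countably many $C^1$ functions $v_i:O_i\to\mathbb R$ on open sets $O_i\subset\mathbb R^n$ with
$$E\subset q^{-1}(Z)\cup\bigcup_i\operatorname{graph}(v_i).\tag{2}$$

First, each point of $E_u$ is $(\psi(f(x)),u(x))$ for some $x\in S$, so $q(E_u)=\psi(f(S))$, which is null by Step 2; put it into $Z$.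

Second, a Lipschitz map $h:\mathbb R^n\to\mathbb R^{n+1}$ agrees with $C^1$ maps outside sets of arbitrarily small measure (Federer 3.1.16). Choosing $C^1$ maps $h^{(k)}$ with $\mathcal L^n(\{h\ne h^{(k)}\})<1/k$, we see that $h(\mathbb R^n)$ is contained in $\bigcup_kh^{(k)}(\mathbb R^n)$ up to the image under $h$ of the null set $\bigcap_k\{h\ne h^{(k)}\}$, which is $\mathcal H^n$-null. So up to an $\mathcal H^n$-null set, $E_r\subset\bigcup_jh_j(\mathbb R^n)$ for countably many $C^1$ maps $h_j$. Since $q$ is $1$-Lipschitz, the exceptional set has null image under $q$; put that image into $Z$.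

Third, by the area formula the $C^1$ map $q\circ h_j:\mathbb R^n\to\mathbb R^n$ sends its critical set to a null set; put this into $Z$.

Fourth, each regular point of $q\circ h_j$ has a neighbourhood $\Omega$ which $q\circ h_j$ maps $C^1$-diffeomorphically onto an open set, and then $h_j(\Omega)$ is the graph over this open set of a $C^1$ function. By Lindelöf, countably many such $\Omega$ cover the regular points. Enlarging $Z$ to a Borel null set, we obtain (2).

If $y\in Y\cap B$ and $\psi(y)\notin Z$, then $(\psi(y),v(y))\in E$, so $v(y)=v_i(\psi(y))$ for some $i$ with $\psi(y)\in O_i$. The sets $\{y\in Y\cap B:\psi(y)\in O_i\setminus Z,\ v(y)=v_i(\psi(y))\}$ are Borel, because $Y$ is Borel and $v$ is continuous on $Y$. Cover $M$ by finitely many sets $B$ and make all the resulting sets disjoint. We obtain countably many pairwise disjoint Borel sets $D_i\subset Y$ with $\mathcal H^n(M\setminus\bigcup_iD_i)=0$, and $C^1$ functions $w_i$ on open sets $U_i\supset D_i$ of $M$, with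
$$v=w_i\quad\text{on }D_i.\tag{3}$$
Define $dv:=dw_i$ on $D_i$. This is a Borel covector field defined a.e. on $M$. At this stage it is only a name; nothing says yet that it controls the differences of $v$.

## 8. The derivative has norm at most one and is the weak derivative

**Step 4.** *This step proves $|dv|\le1$ a.e., by the volume comparison of Section 5.*

Suppose not. Then for some $i$ the set $D'=\{y\in D_i:|dw_i(y)|>1\}$ has positive measure. Pick $y_0\in D'$ such that every neighbourhood of $y_0$ meets $D'$ in positive measure; by Lindelöf a.e. point of $D'$ has this property. Use the charts $\chi$ of Lemma 2 at $p=y_0$ with a fixed $d\chi_{y_0}$, and let $a\in\mathbb R^n$ be the coordinate vector of $dw_i(y_0)$, so $|a|>1$. Put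
$$\|\xi\|=\max(|\xi|,|a\cdot\xi|),\qquad K=\{\|\xi\|\le1\}.$$
The set $K$ misses the non-empty open set $\{|\xi|<1,\ |a\cdot\xi|>1\}$ of the unit ball, so $\mathcal L^n(K)<\omega_n$. Choose $\eta\in(0,1)$ with $(1+\eta)^{3n}\mathcal L^n(K)<\omega_n$, and take $\chi$ on $O\subset U_i$ as in Lemma 2 for this $\eta$. The function $w_i\circ\chi^{-1}$ is $C^1$ with gradient $a$ at $0$, and balls are convex. So for $O$ small enough, and for $y,y'\in O$, $\xi=\chi(y)-\chi(y')$,
$$(1+\eta)^{-1}|\xi|\le d(y,y')\le(1+\eta)|\xi|,\qquad|w_i(y)-w_i(y')-a\cdot\xi|\le\eta|\xi|.$$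

Let $A'=D'\cap O$ and $A=f^{-1}(A')=g(A')$. For $x,x'\in A$ with $y=f(x)$, $y'=f(x')$ we have $u(x)=v(y)=w_i(y)$ and $u(x')=w_i(y')$. So
$$|\xi|\le(1+\eta)d(y,y')\le(1+\eta)d(x,x'),$$
$$|a\cdot\xi|\le|u(x)-u(x')|+\eta|\xi|\le(1+\eta+\eta^2)d(x,x')\le(1+\eta)^2d(x,x').$$
Hence $\chi\circ f:A\to(\mathbb R^n,\|\cdot\|)$ is $(1+\eta)^2$-Lipschitz.

Now the isodiametric inequality for $\|\cdot\|$: if $T\subset\mathbb R^n$ has $\|\cdot\|$-diameter at most $r$, then
$$\mathcal L^n(T)\le\mathcal L^n(\bar T)\le\mathcal L^n\big(\tfrac12(\bar T-\bar T)\big)\le(r/2)^n\mathcal L^n(K).\tag{4}$$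
The middle inequality is Brunn–Minkowski. The last holds because every $\frac12(z-z')$ with $z,z'\in\bar T$ has norm at most $r/2$. Cover $A$ by subsets $C_j\subset A$ with $\omega_n\sum_j(\operatorname{diam}C_j/2)^n\le\mathcal H^n(A)+\varepsilon$, apply (4) to $T=\chi(f(C_j))$ with $r=(1+\eta)^2\operatorname{diam}C_j$, sum over $j$ and let $\varepsilon\to0$:
$$\mathcal L^n(\chi(A'))\le\frac{\mathcal L^n(K)}{\omega_n}(1+\eta)^{2n}\,\mathcal H^n(A).\tag{5}$$
On the other hand, by (1) and since $\chi^{-1}$ is $(1+\eta)$-Lipschitz, $\mathcal H^n(A)=\mathcal H^n(A')\le(1+\eta)^n\mathcal L^n(\chi(A'))$. As $0<\mathcal L^n(\chi(A'))<\infty$, combining the two gives $1\le(1+\eta)^{3n}\mathcal L^n(K)/\omega_n<1$, a contradiction.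

**Step 5.** *This step excludes jumps and singular parts: it shows that $dv$ is the weak derivative of $v$.*

Let $V$ be a smooth vector field on $M$ with flow $\mathrm{Fl}$, defined for all times since $M$ is compact. For $t\in\mathbb R$ put
$$f_t(x)=\mathrm{Fl}_{t\,u(x)}(f(x)).$$
This is the composition of $F$ with a smooth map on the compact set $M\times[0,R]$, so it is Lipschitz. It is homotopic to $f$ through $f_{\tau t}$, $\tau\in[0,1]$, hence surjective.

Let $D_i^*=\{y\in D_i:|dw_i(y)|\le1\}$. By Steps 3 and 4, $M\setminus\bigcup_iD_i^*$ is null. So by (1) the set $N:=f^{-1}(M\setminus\bigcup_iD_i^*)$ is null, and $\mathcal H^n(f_t(N))=0$.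

*The Jacobian on a piece.* For $x\in f^{-1}(D_i^*)$ and $y=f(x)$ we have $u(x)=v(y)=w_i(y)$. So there $f_t=h_t\circ f$ with the $C^1$ map $h_t(y)=\mathrm{Fl}_{tw_i(y)}(y)$ on $U_i$. Write $\tau=tw_i(y)$. By the chain rule and $V(\mathrm{Fl}_\tau(y))=d\mathrm{Fl}_\tau(V(y))$,
$$dh_t(\xi)=d\mathrm{Fl}_\tau(\xi)+t\,dw_i(\xi)\,V(h_t(y))=d\mathrm{Fl}_\tau\big(\xi+t\,dw_i(\xi)V(y)\big).$$
The map $\xi\mapsto\xi+t\,dw_i(\xi)V$ is the identity plus a map of rank at most one, with determinant $1+t\,dw_i(V)$. So
$$\mathrm{Jac}(h_t)=\mathrm{Jac}(\mathrm{Fl}_\tau)(y)\,|1+t\,dw_i(V)|.$$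

*Expansion in $t$.* The function $(\tau,y)\mapsto\mathrm{Jac}(\mathrm{Fl}_\tau)(y)$ is positive and smooth, equals $1$ at $\tau=0$, and has $\tau$-derivative $\operatorname{div}V$ there. By Taylor's formula and compactness, $\mathrm{Jac}(\mathrm{Fl}_\tau)=1+\tau\operatorname{div}V+O(\tau^2)$ uniformly on $M$ for $|\tau|\le1$. On $D_i^*$ we have $w_i=v\in[0,R]$, so $|\tau|\le|t|R$, and $|dw_i(V)|\le\max|V|$. For small $|t|$ the absolute value may be removed, and multiplying out we find $t_0,C>0$ independent of $i$ such that for $|t|\le t_0$
$$\mathrm{Jac}(h_t)\le1+t\big(v\operatorname{div}V+dv(V)\big)+Ct^2\quad\text{on }D_i^*.\tag{6}$$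

*Surjectivity.* We have $M=f_t(X)=f_t(N)\cup\bigcup_ih_t(D_i^*)$. By the area formula and (6),
$$\mathcal H^n(M)\le\sum_i\int_{D_i^*}\mathrm{Jac}(h_t)\,d\mathrm{vol}\le\mathcal H^n(M)+t\int_M\big(v\operatorname{div}V+dv(V)\big)\,d\mathrm{vol}+C't^2.$$
Cancel $\mathcal H^n(M)$, divide by $t$, and let $t\to0^+$ and $t\to0^-$: the integral is both $\ge0$ and $\le0$. So
$$\int_Mv\operatorname{div}V\,d\mathrm{vol}=-\int_Mdv(V)\,d\mathrm{vol}\qquad\text{for every smooth vector field }V.\tag{7}$$

## 9. From the weak derivative to a distance-preserving section

**Step 6.** *This step deduces from (7) and $|dv|\le1$ that $v$, and then $g$, is $1$-Lipschitz on $Y$.*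

Let $\eta\in(0,1)$, $p\in M$, and let $\chi:O_p\to$ (Euclidean ball) be a chart as in Lemma 2. In coordinates $d\mathrm{vol}=\rho\,dx$ and $\operatorname{div}V=\rho^{-1}\sum_j\partial_j(\rho V^j)$ with $\rho>0$ smooth. For $\phi\in C_c^\infty(\chi(O_p))$, (7) applied to $V=\rho^{-1}\phi\,e_j$, extended by $0$, reads
$$\int v\,\partial_j\phi\,dx=-\int(dv)_j\,\phi\,dx.$$
So the coordinate expression of $dv$ is the weak gradient of the bounded function $v\circ\chi^{-1}$. By Step 4 and Lemma 2(a), $|dv(\xi)|\le|\xi|_M\le(1+\eta)|\xi|$ a.e., so the Euclidean norm of this gradient is at most $1+\eta$ a.e. Mollifications of $v\circ\chi^{-1}$ on smaller concentric balls are smooth, and their gradients, being averages of the weak gradient, are bounded by $1+\eta$. By convexity of balls they are $(1+\eta)$-Lipschitz, and along a subsequence they converge to $v\circ\chi^{-1}$ a.e. Hence $v\circ\chi^{-1}$ agrees a.e. with a $(1+\eta)$-Lipschitz function. By Lemma 2(b), $v$ agrees a.e. on $O_p$ with a function that is $(1+\eta)^2$-Lipschitz with respect to $d$.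

Continuous functions that agree a.e. on an open set agree there. So the local representatives fit together to a continuous $\tilde v:M\to\mathbb R$ with $\tilde v=v$ a.e., and $\tilde v$ does not depend on $\eta$. Given $y,y'\in M$, subdivide a minimizing geodesic between them into pieces so short that each lies in some $O_p$ (Lebesgue number), and add up: $|\tilde v(y)-\tilde v(y')|\le(1+\eta)^2d(y,y')$. As $\eta$ is arbitrary, $\tilde v$ is $1$-Lipschitz. The functions $v$ and $\tilde v$ are continuous on $Y$ and agree on a subset of $Y$ of full measure. Such a subset is dense, so $v=\tilde v$ on all of $Y$.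

The point $x_0$ was arbitrary, and $Y$ and $g$ do not depend on it, although the pieces $D_i$ do. So for every $x_0\in X$
$$|d(x_0,g(y))-d(x_0,g(y'))|\le d(y,y')\qquad\text{for all }y,y'\in Y,$$
and $x_0=g(y')$ gives $d(g(y),g(y'))\le d(y,y')$.

**Step 7.** *This step extends $g$ to all of $M$ and finishes Proposition 1.*

Since $f$ is $1$-Lipschitz and $f\circ g=\mathrm{id}_Y$, also $d(y,y')\le d(g(y),g(y'))$, so $g$ preserves distances. $Y$ is dense in $M$ and $X$ is complete, so $g$ extends to a distance-preserving $G:M\to X$, and $f\circ G=\mathrm{id}_M$ by continuity. Finally $f^{-1}(Y)=g(Y)\subset G(M)$, so $X\setminus G(M)\subset f^{-1}(M\setminus Y)$, which is null by (1). This proves Proposition 1. $\blacksquare$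

## 10. Proof of Theorem A

*We check that $f$ is essential, and that the image of $G$ is everything.*

The space $X$ is compact. If a map $h:X\to M$ misses a point $p$, then $h_*:H_n(X)\to H_n(M)$ factors through $H_n(M\setminus\{p\})$, which is $0$ because $M\setminus\{p\}$ is a connected non-compact $n$-manifold. So $\deg h=0$. Degree is a homotopy invariant, so every map homotopic to $f$ has non-zero degree and is surjective: $f$ is essential. Proposition 1 gives a distance-preserving $G:M\to X$ with $f\circ G=\mathrm{id}_M$. By invariance of domain, the injective continuous map $G$ between $n$-manifolds has open image. The image is also compact, hence closed, and $X$ is connected, so $G(M)=X$. Thus $G$ is an isometry onto $X$, and $f=G^{-1}$ is an isometric homeomorphism. $\blacksquare$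

Smoothness of the manifold underlying $X$ was not used. Orientability can be dropped if "degree" is replaced by "mod $2$ degree": the argument is the same with coefficients $\mathbb Z/2$.

## 11. Proof of Theorem B, and spaces showing what its hypotheses do

**(1) implies (2).** This is Proposition 1.

**(2) implies (1).** We have $\mathcal H^n(X)=\mathcal H^n(G(M))=\mathcal H^n(M)$, since $G$ preserves distances and $X\setminus G(M)$ is null. If $h$ is homotopic to $f$, then $h\circ G$ is homotopic to $f\circ G=\mathrm{id}_M$. So $h\circ G$ has mod $2$ degree $1$ and is surjective (Section 2), and hence so is $h$.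

**Uniqueness of $G$.** Now let (1) and (2) hold, and take $Y$ and $g$ from Step 1. If $G'$ is continuous with $f\circ G'=\mathrm{id}_M$, then for $y\in Y$ the point $G'(y)$ lies in $f^{-1}(y)=\{g(y)\}$, and likewise $G(y)=g(y)$. So $G'=G$ on the dense set $Y$, hence everywhere.

**Support.** The set $X\setminus G(M)$ is open, because $G(M)$ is compact, and it is null. A non-empty relatively open subset of $G(M)$ has positive measure, as $G(M)$ is isometric to $M$. So an open null set cannot meet $G(M)$, and $G(M)$ is the support of $\mathcal H^n$ on $X$.

**Isometry.** If every non-empty open subset of $X$ has positive measure, the open null set $X\setminus G(M)$ is empty, so $G$ is onto and $f=G^{-1}$ is an isometric homeomorphism. Conversely, if $f$ is an isometric homeomorphism, non-empty open subsets of $X$ have positive measure because those of $M$ do. $\blacksquare$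

**Null open sets occur.** For $n\ge2$ glue the interval $[0,1]$ to $M$ by identifying $0$ with a point $p\in M$; the distance from $y\in M$ to $s\in[0,1]$ is $d(y,p)+s$. Let $f$ collapse the interval to $p$. Then $f$ is $1$-Lipschitz, and the inclusion of $M$ serves as $G$ in (2), because the interval is $\mathcal H^n$-null. So $f$ is essential with $\mathcal H^n(X)=\mathcal H^n(M)$, but it is not injective.

**Surjectivity is not enough.** Let $X$ be the disjoint union of two closed hemispheres of $S^n$, each with the metric of $S^n$, at mutual distance $\pi$. The triangle inequality holds because distances inside a hemisphere are at most $\pi\le\pi+\pi$, and $\pi\le d+\pi$ for every $d\ge0$. The obvious map to $S^n$ is $1$-Lipschitz, since distances in $S^n$ are at most $\pi$. It is surjective, and it preserves volume because the equator is null, but it is not injective. For $n=1$ this is the example of Section 5.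

**No slack in the volume.** For no $\varepsilon>0$ can the hypothesis be relaxed to $\mathcal H^n(X)\le(1+\varepsilon)\mathcal H^n(M)$. Let $X$ be $M$ with the metric $(1+\varepsilon)^{1/n}d$ and $f$ the identity map. It is $1$-Lipschitz and essential, $\mathcal H^n(X)=(1+\varepsilon)\mathcal H^n(M)$, and $f$ is not isometric.

## 12. Finsler targets: proof of Theorem C

Let $\mathbf F$ be a continuous reversible Finsler metric on $M$ and $d$ the infimum of $\mathbf F$-lengths of piecewise $C^1$ curves. The quotient of $\mathbf F$ by a Riemannian norm is continuous and positive on the compact unit sphere bundle, hence bounded above and below. So $d$ is bi-Lipschitz to a Riemannian distance. Consequently $\mathcal H^n(M)<\infty$, the null sets of $\mathcal H^n$ are those of any smooth positive measure, sets of full measure are dense, non-empty open sets have positive measure, and smooth maps are locally Lipschitz. With this, Steps 1, 3 and 7 and Sections 10 and 11 (the proofs of Theorems A and B) apply word for word. The other steps change as follows.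

**Step 2, Finsler.** *We need that $f_W$ is almost $1$-Lipschitz for small $W$.* Define $P_W$ as before. The function $\mathbf F(d_yP_W\xi)$ is continuous in $(\xi,s,W)$ on the compact space of $\mathbf F$-unit vectors $\xi$, $s\in[0,R]$, $|W|\le\delta$, and equals $1$ at $W=0$. Also $\mathbf F(\partial_sP_W)\to0$ uniformly as $W\to0$. So there is $\varepsilon(W)\to0$ with
$$\mathbf F(dP_W(\xi,\sigma))\le(1+\varepsilon(W))\mathbf F(\xi)+\varepsilon(W)|\sigma|.$$
Integrate along curves in $M$ whose length is arbitrarily close to $d(y,y')$, paired with affine segments in $[0,R]$ run at a speed proportional to that of the curve (or, if $y=y'$, along the segment alone). This gives $d(P_W(y,s),P_W(y',s'))\le(1+\varepsilon(W))d(y,y')+\varepsilon(W)|s-s'|$, so $f_W$ is $(1+2\varepsilon(W))$-Lipschitz. For a.e. small $W$ the set $f_W(S)$ is null as before, hence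
$$\mathcal H^n(M)\le(1+2\varepsilon(W))^n\big(\mathcal H^n(X)-\mathcal H^n(S)\big),$$
and $W\to0$ gives $\mathcal H^n(S)=0$.

**Step 4, Finsler.** *We need the volume comparison for the norm of the tangent space.* Now $|dw_i|$ is the dual norm, $|dw_i(y)|=\max\{dw_i(\xi):\mathbf F(\xi)\le1\}$, which is continuous in $y$. If the claim fails, choose $D'$ and $y_0$ as before, let $N$ be the norm of Lemma 2 at $y_0$ with unit ball $B_N$, and let $a$ be the coordinate vector of $dw_i(y_0)$. Put
$$\|\xi\|=\max(N(\xi),|a\cdot\xi|),\qquad K=\{\|\xi\|\le1\}\subset B_N.$$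
The $N$-dual norm of $a$ exceeds $1$, so $\{N(\xi)<1,\ |a\cdot\xi|>1\}$ is open and non-empty, and $\mathcal L^n(K)<\mathcal L^n(B_N)$. Choose $\eta\in(0,1)$ with $(1+\eta)^{3n}\mathcal L^n(K)<\mathcal L^n(B_N)$, and $O\subset U_i$ as in Lemma 2 and so small that $|w_i(y)-w_i(y')-a\cdot\xi|\le\eta N(\xi)$ for $y,y'\in O$, $\xi=\chi(y)-\chi(y')$. With $A'=D'\cap O$ and $A=f^{-1}(A')$ as before,
$$N(\xi)\le(1+\eta)d(x,x'),\qquad|a\cdot\xi|\le|u(x)-u(x')|+\eta N(\xi)\le(1+\eta)^2d(x,x').$$
So $\chi\circ f:A\to(\mathbb R^n,\|\cdot\|)$ is $(1+\eta)^2$-Lipschitz. Inequality (4) holds for every norm with unit ball $K$, so (5) holds again.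

For the opposite bound, let $\mathcal H^n_N$ be the Hausdorff measure of $(\mathbb R^n,N)$. We claim
$$\mathcal H^n_N\le\frac{\omega_n}{\mathcal L^n(B_N)}\,\mathcal L^n.\tag{8}$$
By Vitali's covering theorem an open set $\Omega$ of finite measure is, up to an $\mathcal L^n$-null set, a disjoint union of closed $N$-balls of radii $r_j$ as small as we like. The remaining null set is also $\mathcal H^n_N$-null, since $N$ is equivalent to the Euclidean norm. The balls have $N$-diameter $2r_j$ and contribute $\omega_n\sum_jr_j^n=\omega_n\mathcal L^n(\Omega)/\mathcal L^n(B_N)$. This gives (8) for open sets of finite measure, and then for all Borel sets of finite measure by outer regularity, which is the case we need. (For the maximum norm on $\mathbb R^2$ the constant in (8) is $\pi/4$. There (8) is an equality, because (4) with $K=B_N$, summed over a cover, gives the reverse inequality.)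

By (1), Lemma 2(b) and (8),
$$\mathcal H^n(A)=\mathcal H^n(A')\le(1+\eta)^n\mathcal H^n_N(\chi(A'))\le(1+\eta)^n\frac{\omega_n}{\mathcal L^n(B_N)}\mathcal L^n(\chi(A')).$$
Together with (5) and $0<\mathcal L^n(\chi(A'))<\infty$ this yields $1\le(1+\eta)^{3n}\mathcal L^n(K)/\mathcal L^n(B_N)<1$, a contradiction.

**Step 5, Finsler.** *We need the weak derivative identity, for which any smooth measure will do.* Fix a smooth positive density $\nu$ on $M$, and take $\operatorname{div}$ and $\mathrm{Jac}$ with respect to $\nu$. Define $f_t$, $D_i^*$ (with the dual norm) and $N=f^{-1}(M\setminus\bigcup_iD_i^*)$ as before. The set $N$ is $\mathcal H^n$-null and $f_t$ is Lipschitz, so $\nu(f_t(N))=0$. The formula for $\mathrm{Jac}(h_t)$ and its expansion (6) use only the flow, $v\in[0,R]$ and the bound $|dw_i(V)|\le\max\mathbf F(V)$, so they hold again. Surjectivity of $f_t$ and $\sum_i\nu(D_i^*)=\nu(M)$ give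
$$\nu(M)=\nu(f_t(X))\le\sum_i\int_{D_i^*}\mathrm{Jac}(h_t)\,d\nu\le\nu(M)+t\int_M\big(v\operatorname{div}V+dv(V)\big)\,d\nu+C't^2,$$
and, with both signs of $t$, $\int_Mv\operatorname{div}V\,d\nu=-\int_Mdv(V)\,d\nu$ for every smooth $V$.

**Step 6, Finsler.** *We need the passage from the weak derivative to the Lipschitz bound.* Write $\nu=\rho\,dx$ in the chart $\chi$ of Lemma 2. As before, the coordinate expression of $dv$ is the weak gradient of $v\circ\chi^{-1}$. Since $|dv(\xi)|\le\mathbf F(\xi)\le(1+\eta)N(\xi)$ a.e., its $N$-dual norm is at most $1+\eta$ a.e. Averages do not increase this bound, so mollifications on smaller concentric $N$-balls have gradients of $N$-dual norm at most $1+\eta$. Since $N$-balls are convex, they are $(1+\eta)$-Lipschitz with respect to $N$. So $v\circ\chi^{-1}$ agrees a.e. with such a function, and by (b) $v$ agrees a.e. on $O_p$ with a function that is $(1+\eta)^2$-Lipschitz for $d$. These fit together to a continuous $\tilde v$ as before. Given $y,y'\in M$ and $\varepsilon>0$, take a curve between them of length at most $d(y,y')+\varepsilon$ and cut it into pieces each lying in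 some $O_p$. The distances between consecutive division points add up to at most the length of the curve, so $|\tilde v(y)-\tilde v(y')|\le(1+\eta)^2(d(y,y')+\varepsilon)$. Let $\varepsilon\to0$ and $\eta\to0$: $\tilde v$ is $1$-Lipschitz. The rest of Step 6 is unchanged, and Theorem C is proved. $\blacksquare$
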